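\title{Localization throughout the low temperature region for Brownian polymers in a Poissonian medium}

\begin{abstract}
A Brownian path in $\mathbb{R}^d$ is weighted by $e^{\beta N}$, where $N$ is the number of points of a space-time Poisson process of intensity $\nu$ that the path passes near. Let $g(\beta,\nu)\ge 0$ be the gap between the annealed and the quenched free energies. We prove, for every $d\ge1$ and $\nu>0$, that the slope of $g$ in $\beta$ is nonzero wherever $g$ is positive, with an explicit lower bound. This proves the conjecture of Comets and Yoshida that the localization condition holds exactly in the low temperature/high density region, up to the countably many points where the free energy is not differentiable. The proof combines a scaling inequality in $\nu$ with a pointwise comparison of the $\nu$- and $\beta$-derivatives of the finite-time free energy. We also obtain, with no differentiability assumption, that the mean overlap of two replicas stays positive if $g>0$ and tends to zero if $g=0$.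
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

Let $d\ge1$, and let $B=(B_s)_{s\ge0}$ be a standard Brownian motion in $\mathbb{R}^d$ started at $0$, with law $P$. Independently, let $\eta$ be a Poisson point process on $(0,\infty)\times\mathbb{R}^d$ with intensity $\nu\,ds\,dx$, $\nu>0$, and law $Q$; this is the \emph{medium}. We write $P[X]$ and $Q[X]$ for expectations and $|A|$ for Lebesgue measure. Let $U(x)$ be the closed ball of unit volume centered at $x$. The path \emph{sees} the point $z=(s,x)$ if $B_s\in U(x)$. Put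
\[
\chi_z=\mathbf{1}\{B_s\in U(x)\},\qquad S_t=(0,t]\times\mathbb{R}^d,\qquad V_t=\{z\in S_t:\ \chi_z=1\},
\]
so that $\eta(V_t)$ is the number of points of the medium seen up to time $t$. For an inverse temperature $\beta\in\mathbb{R}$, the partition function and the polymer measure are
\[
Z_t=P\big[e^{\beta\eta(V_t)}\big],\qquad \mu_t(dB)=Z_t^{-1}e^{\beta\eta(V_t)}P(dB).
\]
Under $\mu_t$ the path is attracted by the points if $\beta>0$ and repelled by them if $\beta<0$.

Since $B_s\in U(x)$ if and only if $x\in U(B_s)$, every path satisfies
\begin{equation}\label{eq:tube}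
\int_{\mathbb{R}^d}\chi_{(s,x)}\,dx=|U(B_s)|=1,\qquad |V_t|=t .
\end{equation}
For a fixed path, $\eta(V_t)$ is therefore a Poisson variable of mean $\nu t$, and $Q[Z_t]=e^{\nu t\lambda(\beta)}$ with
\[
\lambda=\lambda(\beta)=e^\beta-1 .
\]
The exponent $\nu\lambda(\beta)$ is the \emph{annealed} free energy. The growth rate of $Z_t$ in a typical medium is the \emph{quenched} free energy $p(\beta,\nu)$, about which the following facts are known.
\begin{itemize}
\item[(K1)] The limit $p(\beta,\nu)=\lim_{t\to\infty}\frac1t\log Z_t$ exists $Q$-a.s.\ and in $L^1(Q)$, and is deterministic.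
\item[(K2)] $p(\beta,\nu)\le\nu\lambda(\beta)$, and $\beta\mapsto p(\beta,\nu)$ is convex. Hence it is differentiable on a set $\mathcal{D}(\nu)\subset\mathbb{R}$ whose complement is at most countable.
\item[(K3)] The \emph{gap} $g(\beta,\nu)=\nu\lambda(\beta)-p(\beta,\nu)\ge0$ is nondecreasing in $\beta$ on $[0,\infty)$ and nonincreasing on $(-\infty,0]$.
\end{itemize}
We take (K1) for granted and use it only through the convergence of expectations: with
\[
F_t(\beta,\nu)=Q[\log Z_t],\qquad D_t(\beta,\nu)=\nu\lambda(\beta) t-F_t(\beta,\nu),
\]
we have $F_t/t\to p$ and $D_t/t\to g$. Fact (K2) follows from (K1) and Lemma~\ref{lem:basic} below, and (K3) is not used in the proofs.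

\subsection{The question}

There are two natural ways to say that the disorder of the medium matters at $(\nu,\beta)$. The first looks at the value of the gap. The \emph{low temperature/high density region} is
\[
\mathcal{L}=\{(\nu,\beta):\ p(\beta,\nu)<\nu\lambda(\beta)\}=\{(\nu,\beta):\ g(\beta,\nu)>0\},
\]
the set where $Z_t$ is exponentially smaller than its mean. It does not meet the line $\beta=0$, where $Z_t=1$. The second looks at the slope of the gap. By (K3), at $\beta\in\mathcal{D}(\nu)$ we have $\partial_\beta p\le\nu\lambda'$ if $\beta\ge0$ and $\partial_\beta p\ge\nu\lambda'$ if $\beta\le0$. We say that the \emph{localization condition} holds at $(\nu,\beta)$ if $\beta\in\mathcal{D}(\nu)$ and the inequality is strict: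
\[
\beta>0\ \text{ and }\ \partial_\beta p(\beta,\nu)<\nu\lambda'(\beta),\qquad\text{or}\qquad \beta<0\ \text{ and }\ \partial_\beta p(\beta,\nu)>\nu\lambda'(\beta).
\]
The slope carries information about the path. Let $\tilde B$ be a second path drawn independently from the same measure $\mu_t$, and define the mean \emph{replica overlap}
\[
O_t=\frac1t\,Q\int_{S_t}\mu_t(\chi_z)^2\,dz=\frac1t\,Q\,\mu_t^{\otimes2}\Big[\int_0^t|U(B_s)\cap U(\tilde B_s)|\,ds\Big]\in[0,1].
\]
It measures the fraction of time that the two paths spend close to each other. We shall see in Section~\ref{sec:overlap} that $\frac1t|\partial_\beta D_t|$ and $O_t$ agree up to constant factors, so that a nonzero slope means that two independent samples of the polymer keep meeting.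

The conjecture of Comets and Yoshida \cite{CY} that we prove says that the two criteria agree: for every $\nu>0$ and every $\beta\in\mathcal{D}(\nu)\setminus\{0\}$, the localization condition holds at $(\nu,\beta)$ if and only if $(\nu,\beta)\in\mathcal{L}$.

One implication is soft: a zero of the nonnegative function $g(\cdot,\nu)$ is a minimum, so the slope vanishes there. For the other, suppose $g(\beta,\nu)>0$. Since $g(0,\nu)=0$ and $g(\cdot,\nu)$ is a difference of two convex functions, hence locally Lipschitz, the slope is nonzero somewhere between $0$ and $\beta$. One expects that a polymer localized by a weaker interaction stays localized under a stronger one, and thus that the slope is nonzero at $\beta$ itself. But (K2) and (K3) do not exclude a plateau. Let $\rho$ be smooth and nondecreasing, with $\rho=0$ on $(-\infty,1]$ and $\rho=1$ on $[2,\infty)$, and let $\varepsilon>0$ satisfy $\varepsilon\sup|\rho''|\le\nu e$. Then $\nu\lambda-\varepsilon\rho$ has second derivative $\nu e^\beta-\varepsilon\rho''\ge0$, so it has all the properties in (K2) and (K3), while its gap $\varepsilon\rho$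 is positive and flat on $(2,\infty)$. At finite $t$ the slope $\partial_\beta D_t$ is nonzero for every $\beta\neq0$, by \eqref{eq:derD} below, but strict inequalities do not survive the limit $t\to\infty$. What is needed is a lower bound of the slope of $g$ by $g$ itself.

\subsection{Results}

\begin{theorem}\label{thm:conj}
Let $d\ge1$ and $\nu>0$. For every $\beta\in\mathcal{D}(\nu)\setminus\{0\}$, the localization condition holds at $(\nu,\beta)$ if and only if $(\nu,\beta)\in\mathcal{L}$.
\end{theorem}

The theorem is a consequence of three monotonicity properties of the gap. Note that $\lambda(\beta)-\beta=e^\beta-1-\beta>0$ for $\beta\ne0$.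

\begin{theorem}\label{thm:mono}
\begin{itemize}
\item[(a)] For every $\beta\in\mathbb{R}$, the map $\nu\mapsto g(\beta,\nu)/\nu$ is nondecreasing on $(0,\infty)$.
\item[(b)] For every $\nu>0$, the map $\beta\mapsto \dfrac{g(\beta,\nu)}{\lambda(\beta)-\beta}$ is nondecreasing on $(0,\infty)$.
\item[(c)] For every $\nu>0$, the map $\beta\mapsto \dfrac{g(\beta,\nu)}{\lambda(\beta)^2}$ is nonincreasing on $(-\infty,0)$.
\end{itemize}
\end{theorem}

Parts (b) and (c) strengthen (K3), because $g\ge0$ and the denominators increase with $|\beta|$. Since $p(\cdot,\nu)$ is convex, the one-sided derivatives $\partial_\beta^\pm p$ and $\partial_\beta^\pm g=\nu\lambda'-\partial_\beta^\pm p$ exist at every $\beta$, and the monotonicity turns into the required bound on the slope.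

\begin{corollary}\label{cor:slope}
For every $\nu>0$,
\[
\partial^\pm_\beta g\ \ge\ \frac{\lambda}{\lambda-\beta}\,g\quad(\beta>0),\qquad -\partial^\pm_\beta g\ \ge\ \frac{2e^\beta}{|\lambda|}\,g\quad(\beta<0).
\]
\end{corollary}

The last result removes the exceptional set $\mathbb{R}\setminus\mathcal{D}(\nu)$ and describes $\mathcal{L}$ through the overlap.

\begin{theorem}\label{thm:overlap}
Let $\nu>0$ and $\beta\ne0$; no differentiability is assumed. Write $g=g(\beta,\nu)$.
\begin{itemize}
\item[(1)] Suppose $(\nu,\beta)\in\mathcal{L}$. If $\beta>0$, then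
\[
\partial^-_\beta p\le\partial^+_\beta p\le\nu\lambda'-\frac{\lambda}{\lambda-\beta}\,g<\nu\lambda',\qquad \liminf_{t\to\infty}O_t\ge\frac{g}{\nu e^{\beta}(\lambda-\beta)}>0 .
\]
If $\beta<0$, then
\[
\partial_\beta^+p\ge\partial_\beta^-p\ge\nu\lambda'+\frac{2e^\beta}{|\lambda|}\,g>\nu\lambda',\qquad \liminf_{t\to\infty}O_t\ge\frac{2e^\beta g}{\nu\lambda^2}>0 .
\]
\item[(2)] Suppose $(\nu,\beta)\notin\mathcal{L}$. Then $p(\cdot,\nu)$ is differentiable at $\beta$, $\partial_\beta p=\nu\lambda'$, and $\lim_{t\to\infty}O_t=0$.
\end{itemize}
\end{theorem}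

Section~\ref{sec:one} studies a medium with a single point, which already produces the denominators $\lambda-\beta$ and $\lambda^2$, and outlines the proof. After the tools of Section~\ref{sec:tools}, part (a) of Theorem~\ref{thm:mono} is proved in Section~\ref{sec:scaling}, the derivatives of $D_t$ are computed in Section~\ref{sec:der}, and the two are combined in Section~\ref{sec:curves}. Theorem~\ref{thm:overlap} is proved in Section~\ref{sec:overlap}.

\section{One point of the medium}\label{sec:one}

Consider a medium that consists of one point $z$ with small probability $\varepsilon$ and is empty otherwise, and let $u\in[0,1]$ be the probability that the path sees $z$. Since $e^{\beta\chi_z}=1+\lambda\chi_z$, the partition function equals $1+\lambda u$ if the point is present and $1$ if not. The gap between $\log Q[Z]$ and $Q[\log Z]$ is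
\[
\log(1+\varepsilon\lambda u)-\varepsilon\log(1+\lambda u)=\varepsilon\,h(\beta,u)+O(\varepsilon^2),\qquad h(\beta,u)=\lambda u-\log(1+\lambda u).
\]
To first order the gap is proportional to the density $\varepsilon$, which is the case of equality in Theorem~\ref{thm:mono}(a), and its dependence on $\beta$ is that of the \emph{one-point gap} $h\geq 0$. We write $h'$ for the partial derivative of $h$ in $\beta$ at fixed $u$. As $\lambda'=e^\beta$,
\begin{equation}\label{eq:hprime}
h'(\beta,u)=e^\beta u-\frac{e^\beta u}{1+\lambda u}=\lambda e^\beta\,\frac{u^2}{1+\lambda u}.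
\end{equation}
How fast must $h(\cdot,u)$ grow in $|\beta|$, whatever the value of $u$? The two extreme profiles are $h(\beta,1)=\lambda-\beta$, when the path is certain to see the point, and $h(\beta,u)\sim\frac12\lambda^2u^2$ as $u\to0$, when it is unlikely to. The next lemma shows that the slowest relative growth is the first one for $\beta>0$ and the second one for $\beta<0$. Accordingly, set
\begin{equation}\label{eq:Phi}
\Phi(\beta)=\begin{cases}\lambda-\beta, & \beta>0,\\ \lambda^2, & \beta<0,\end{cases}\qquad
\kappa(\beta)=\frac{\Phi(\beta)}{\Phi'(\beta)}=\begin{cases}\dfrac{\lambda-\beta}{\lambda}, & \beta>0,\\[2mm] \dfrac{\lambda}{2e^\beta}, & \beta<0,\end{cases}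
\end{equation}
where we used $(\lambda-\beta)'=\lambda$ and $(\lambda^2)'=2\lambda e^\beta$. Both $\kappa$ and $h'$ have the sign of $\beta$.

\begin{lemma}\label{lem:h}
For all $\beta\ne0$ and $u\in[0,1]$, we have $h(\beta,u)\le\kappa(\beta)\,h'(\beta,u)$.
\end{lemma}

\begin{proof}
For $v>-1$, the substitution $y=\sigma v$ gives
\[
v-\log(1+v)=\int_0^v\frac{y}{1+y}\,dy=\frac{v^2}{1+v}\,\varphi(v),\qquad \varphi(v)=\int_0^1\sigma\,\frac{1+v}{1+\sigma v}\,d\sigma .
\]
The function $\varphi$ is nondecreasing on $(-1,\infty)$, because $\partial_v\frac{1+v}{1+\sigma v}=\frac{1-\sigma}{(1+\sigma v)^2}\ge0$, and $\varphi(0)=\frac12$. Take $v=\lambda u>-1$ and put $w=u^2/(1+\lambda u)\ge0$, so that $h=\varphi(\lambda u)\lambda^2w$ and $h'=\lambda e^\beta w$. The factor $\varphi(\lambda u)$ is largest where $\lambda u$ is largest, that is, at $u=1$ if $\beta>0$ and at $u=0$ if $\beta<0$.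

If $\beta>0$, the identity $h=\varphi(\lambda u)\lambda^2w$ at $u=1$ reads $\lambda-\beta=\varphi(\lambda)\lambda^2e^{-\beta}$. Hence $h\le\varphi(\lambda)\lambda^2w=e^\beta(\lambda-\beta)w=\kappa h'$. If $\beta<0$, then $h\le\frac12\lambda^2w=\kappa h'$.
\end{proof}

Since $\partial_\beta(h/\Phi)=(\kappa h'-h)/(\kappa\Phi)$, the lemma says that $h(\cdot,u)/\Phi$ is nondecreasing on $(0,\infty)$ and nonincreasing on $(-\infty,0)$. These are parts (b) and (c) of Theorem~\ref{thm:mono} for the medium with one point.

\begin{example}\label{ex:frozen}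
Replace $P$ by the point mass at one fixed continuous path. Then $\log Z_t=\beta\eta(V_t)$, so $F_t=\nu\beta t$ and the gap is $\nu(\lambda-\beta)=\nu h(\beta,1)$. The quotients in (a) and (b) are constant, and (c) holds by Lemma~\ref{lem:h} with $u=1$. For the Brownian path, Lemma~\ref{lem:basic} gives $g\le\nu(\lambda-\beta)$. Thus $g/(\nu(\lambda-\beta))\in[0,1]$ compares the polymer with a frozen path, and for $\beta>0$ Theorem~\ref{thm:mono} says that this ratio is nondecreasing in both variables.
\end{example}

In the full model the points interact through the polymer measure, but derivatives still see them one at a time. With $u(z)=\mu_t(\chi_z)$, Proposition~\ref{prop:der} will show that $\nu\,\partial_\nu D_t$ and $\partial_\beta D_t$ are the integrals of $h(\beta,u(z))$ and $h'(\beta,u(z))$ against the same measure $\nu\,dz\otimes Q$. Lemma~\ref{lem:h} then gives $\nu\,\partial_\nu D_t\le\kappa\,\partial_\beta D_t$, whatever the random function $u$ is. This trades the $\beta$-derivative, which we want to bound, for the $\nu$-derivative. The gap is no longer proportional to the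 density, but Brownian scaling gives an inequality in the useful direction, namely Theorem~\ref{thm:mono}(a). If $g$ were smooth and derivatives passed to the limit, we would have
\begin{equation}\label{eq:formal}
g\ \le\ \nu\,\partial_\nu g\ \le\ \kappa\,\partial_\beta g ,
\end{equation}
which is Corollary~\ref{cor:slope}. Neither inequality suffices alone: the first does not involve $\beta$, and the second holds for a positive constant.

The two halves of \eqref{eq:formal} are available at different levels. The second holds for $D_t$ at finite $t$, where derivatives exist; we have no information on $\partial_\nu g$. The first comes from the inequality $D_t(\beta,\theta\nu)\le D_{\theta t}(\beta,\nu)$, which changes the time horizon and becomes a statement about $\nu$ alone only when $t\to\infty$. The remedy is to integrate before passing to the limit. The operator $\nu\,\partial_\nu-\kappa\,\partial_\beta$ annihilates $\nu\Phi(\beta)$, so it is the derivative along the level curves of $\nu\Phi(\beta)$, and the second inequality says that $D_t$ does not increase along these curves as $\nu$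 grows. Monotonicity, unlike a differential inequality, is stable under pointwise limits.

\section{Tools}\label{sec:tools}

\subsection*{Poisson processes}
A Poisson point process with $\sigma$-finite intensity measure $m$ on a Borel subset $E$ of a Euclidean space is a random counting measure $\xi$ such that $\xi(A)$ is Poisson with mean $m(A)$ and $\xi(A_1),\dots,\xi(A_k)$ are independent for disjoint Borel sets. Its law is determined by $m$. We use the following textbook facts, with $Q$ denoting the law of $\xi$.
\begin{itemize}
\item[(P1)] If $m(A)<\infty$, then $Q[e^{b\xi(A)}]=e^{m(A)\lambda(b)}$ for $b\in\mathbb{R}$. If $m(A)=0$, then a.s.\ $A$ contains no point.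
\item[(P2)] (Restriction and mapping.) The restriction of $\xi$ to a Borel set $A$ is Poisson with intensity $m|_A$. If $T:E\to E'$ is measurable and $m\circ T^{-1}$ is $\sigma$-finite, the image $\xi\circ T^{-1}$ is Poisson with intensity $m\circ T^{-1}$.
\item[(P3)] If $0<|E|<\infty$ and $m$ is a multiple of Lebesgue measure, then, given $\xi(E)=k$, the process $\xi$ has the law of $\sum_{i=1}^k\delta_{z_i}$ with $z_1,\dots,z_k$ independent and uniform in $E$.
\item[(P4)] (Mecke formula.) For measurable $f\ge0$, $\ Q\big[\sum_{z\in\xi}f(z,\xi)\big]=\int_E Q\big[f(z,\xi+\delta_z)\big]\,m(dz)$.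
\end{itemize}

\subsection*{Convex functions}
If $f:\mathbb{R}\to\mathbb{R}$ is convex, it is continuous, and for each $\beta$ the quotient $(f(\beta+\varepsilon)-f(\beta))/\varepsilon$ is nondecreasing in $\varepsilon\ne0$. Hence the one-sided derivatives exist and $\partial^-f\le\partial^+f$.

\subsection*{Generalized dominated convergence}
If $f_n\to f$ and $k_n\to k$ almost everywhere, $|f_n|\le k_n$, and $\int k_n\to\int k<\infty$, then $\int f_n\to\int f$. This follows from Fatou's lemma applied to $k_n\pm f_n$. We need it on $S_t$, which has infinite measure.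

\begin{lemma}\label{lem:basic}
Fix $t>0$ and $\nu>0$. For $Q$-almost every medium, $\beta\mapsto\log Z_t$ is finite, convex and differentiable on $\mathbb{R}$, with derivative $\mu_t[\eta(V_t)]$, and
\begin{equation}\label{eq:int}
|\log Z_t|\le Z_t+|\beta|\,P[\eta(V_t)] .
\end{equation}
Consequently $\log Z_t\in L^1(Q)$, the function $F_t(\cdot,\nu)$ is convex, and $\nu\beta t\le F_t\le\nu\lambda t$.
\end{lemma}

\begin{proof}
Let $N=\eta(V_t)$. By \eqref{eq:tube} and (P1), $P\otimes Q[e^{bN}]=e^{\nu t\lambda(b)}<\infty$. So $Q$-a.s.\ $P[e^{bN}]<\infty$ for all integers $b\geq 1$, and hence for all real $b$; in particular $N<\infty$ $P$-a.s.\ and $Z_t>0$. The bound $Ne^{\beta N}\le e^{(b+1)N}$ for $|\beta|\le b$ allows differentiation under $P$, and $\partial_\beta\log Z_t=P[Ne^{\beta N}]/Z_t=\mu_t[N]$. Convexity is H\"older's inequality. Jensen's inequality gives $\log Z_t\ge\beta P[N]$, and $\log Z_t\le Z_t$; together these give \eqref{eq:int}, whose right side has $Q$-expectation $e^{\nu t\lambda}+|\beta|\nu t$. Taking expectations preserves convexity and gives $F_t\ge\beta\,Q P[N]=\nu\beta t$.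 Finally $F_t\le\log Q[Z_t]=\nu\lambda t$ by Jensen's inequality for $Q$.
\end{proof}

\section{A lower density is a faster path}\label{sec:scaling}

Compressing time by a factor $\theta<1$ turns a medium of density $\theta\nu$ into one of density $\nu$, and the standard Brownian motion into a faster one. A faster Brownian motion is a standard one plus an independent random shift. A fixed shift can be absorbed into the medium, whose law is invariant under time-dependent translations, and averaging over the shift inside the logarithm can only increase the free energy.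

\begin{proposition}\label{prop:scaling}
For all $t>0$, $\nu>0$, $\beta\in\mathbb{R}$ and $\theta\in(0,1)$,
\[
F_t(\beta,\theta\nu)\ge F_{\theta t}(\beta,\nu).
\]
\end{proposition}

\begin{proof}
Let $\eta$ have intensity $\theta\nu\,ds\,dx$ on $S_t$, so that $Q[\log Z_t]=F_t(\beta,\theta\nu)$.

\emph{Time change.} Let $\hat\eta$ be the image of $\eta$ under $T(s,x)=(\theta s,x)$. For a Borel set $A\subset S_{\theta t}$ we have $\theta\nu|T^{-1}A|=\nu|A|$, so $\hat\eta$ is Poisson on $S_{\theta t}$ with intensity $\nu\,dr\,dx$ by (P2), and
\[
\eta(V_t)=\#\{(r,x)\in\hat\eta:\ B_{r/\theta}\in U(x)\}.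
\]

\emph{Splitting the path.} Let $C$ and $C'$ be independent standard Brownian motions, and let $G=\sqrt{\theta^{-1}-1}\,C'$; here we use $\theta<1$. The processes $(B_{r/\theta})_{r\le\theta t}$ and $(C_r+G_r)_{r\le\theta t}$ are continuous, centered and Gaussian, with independent coordinates of covariance $\theta^{-1}\min(r,r')$. They therefore have the same law. Since $C_r+G_r\in U(x)$ if and only if $C_r\in U(x-G_r)$, Fubini's theorem gives $Z_t=P_G[W_G]$, where $P_C$, $P_G$ are the laws of $C$, $G$ and, for a continuous function $\gamma:[0,\theta t]\to\mathbb{R}^d$,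
\[
W_\gamma=P_C\Big[\exp\big(\beta\,\#\{(r,x)\in\hat\eta:\ C_r\in U(x-\gamma_r)\}\big)\Big].
\]

\emph{Absorbing the shift.} Fix $\gamma$. The shear $(r,x)\mapsto(r,x-\gamma_r)$ of $S_{\theta t}$ is a translation on each time slice, so it preserves Lebesgue measure by Fubini's theorem. By (P2) the image of $\hat\eta$ under the shear is again Poisson with intensity $\nu\,dr\,dx$, and $W_\gamma$ is the partition function at time $\theta t$ in that medium. Hence $Q[\log W_\gamma]=F_{\theta t}(\beta,\nu)$, and $Q|\log W_\gamma|$ is finite by Lemma~\ref{lem:basic} and does not depend on $\gamma$.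

\emph{Jensen's inequality.} By the last sentence, $\log W_G$ is $P_G\otimes Q$-integrable. For $Q$-almost every medium, both $W_G$ and $\log W_G$ are $P_G$-integrable, and concavity of the logarithm gives $\log Z_t\ge P_G[\log W_G]$. Taking $Q$-expectations and exchanging $Q$ and $P_G$ yields $F_t(\beta,\theta\nu)\ge P_G\big[Q[\log W_G]\big]=F_{\theta t}(\beta,\nu)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mono}(a)]
Divide the inequality of Proposition~\ref{prop:scaling} by $t$ and let $t\to\infty$. By (K1), $p(\beta,\theta\nu)\ge\theta\,p(\beta,\nu)$. Subtracting this from $\theta\nu\lambda$ gives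
\begin{equation}\label{eq:scaling}
g(\beta,\theta\nu)\le\theta\,g(\beta,\nu),\qquad \theta\in(0,1),
\end{equation}
and division by $\theta\nu$ gives (a).
\end{proof}

This is the only place where the Brownian nature of the path is used, and the only place, apart from \eqref{eq:tube}, where it matters that the sets $U(x)$ are translates of one another.

\section{Derivatives of the free energy at finite time}\label{sec:der}

Fix $t>0$. Let $u_{\beta,\nu}(z)=\mu_t(\chi_z)\in[0,1]$, $z\in S_t$, be the probability that the polymer with parameters $(\beta,\nu)$ sees $z$. It is a function of the medium, and $\int_{S_t}u_{\beta,\nu}\,dz=\mu_t[|V_t|]=t$ by \eqref{eq:tube}.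

\begin{proposition}\label{prop:der}
The function $F_t$ is $C^1$ on $\mathbb{R}\times(0,\infty)$, and with $u=u_{\beta,\nu}$,
\begin{equation}\label{eq:derF}
\partial_\beta F_t=\nu\,Q\int_{S_t}\frac{e^\beta u}{1+\lambda u}\,dz,\qquad \partial_\nu F_t=Q\int_{S_t}\log(1+\lambda u)\,dz .
\end{equation}
Consequently $D_t$ is $C^1$, and
\begin{equation}\label{eq:derD}
\partial_\beta D_t=\nu\,Q\int_{S_t}h'(\beta,u)\,dz=\nu\lambda e^\beta\,Q\int_{S_t}\frac{u^2}{1+\lambda u}\,dz,\qquad \nu\,\partial_\nu D_t=\nu\,Q\int_{S_t}h(\beta,u)\,dz .
\end{equation}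
\end{proposition}

Both formulas in \eqref{eq:derF} record the effect of adding one point $z$ to the medium. The weight of a path is multiplied by $e^{\beta\chi_z}=1+\lambda\chi_z$. Therefore, if the polymer sees $z$ with probability $u$ before the addition, then
\begin{equation}\label{eq:add}
\log Z_t\ \text{ increases by }\ \log(1+\lambda u),\qquad\text{and}\qquad \mu_t(\chi_z)\ \text{ becomes }\ \frac{e^\beta u}{1+\lambda u}.
\end{equation}
Two technical points remain. The medium has infinitely many points, so the $\nu$-derivative is first computed in a box. And we need joint continuity of the partial derivatives, because in Section~\ref{sec:curves} both parameters move at once. One approximation lemma settles both, once all the media are built on one probability space.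

Let $\bar\eta$ be a Poisson process with Lebesgue intensity on $S_t\times(0,\infty)$, with law again denoted by $Q$; the last coordinate $a$ of a point $(z,a)$ is its mark. For $M>0$ and a Borel set $A\subset S_t\times(0,M]$, let $\eta^A$ be the image of $\bar\eta|_A$ under $(z,a)\mapsto z$, and let $Z(\beta,A)$ and $u_{\beta,A}(z)$ be the partition function and the probability of seeing $z$ in the medium $\eta^A$. Again $\int_{S_t}u_{\beta,A}\,dz=t$. By (P2), if $A=\Lambda\times(0,\nu]$ with $\Lambda\subset S_t$, then $\eta^A$ is Poisson with intensity $\nu\,dz$ on $\Lambda$. The choice $\Lambda=S_t$ realizes the original medium $\eta^\nu$ for all $\nu$ simultaneously.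

Call a function $\psi:\mathbb{R}\times[0,1]\to\mathbb{R}$ \emph{admissible} if it is continuous and for each compact $K\subset\mathbb{R}$ there is $C_K$ with $|\psi(\beta,u)|\le C_Ku$ for $\beta\in K$, $u\in[0,1]$. Both integrands in \eqref{eq:derF} are admissible. Indeed, $1+\lambda u$ lies between $1$ and $e^\beta$, that is,
\begin{equation}\label{eq:denom}
\min(1,e^\beta)\le1+\lambda u\le\max(1,e^\beta),
\end{equation}
so $0\le\frac{e^\beta u}{1+\lambda u}\le\max(1,e^\beta)u$. For $\beta\ge0$ we have $0\le\log(1+\lambda u)\le\lambda u$. For $\beta<0$ the concave function $u\mapsto\log(1+\lambda u)$ is nonpositive and takes the values $0$ and $\beta$ at $u=0$ and $u=1$, so it lies above the chord $\beta u$. In both cases $|\log(1+\lambda u)|\le\max(|\lambda|,|\beta|)\,u$.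

\begin{lemma}\label{lem:stab}
Let $\beta_n\to\beta$, let $A_n,A\subset S_t\times(0,M]$ be Borel sets with $\mathbf{1}_{A_n}\to\mathbf{1}_A$ almost everywhere, and let $E_n\subset S_t$ be Borel sets with $\mathbf{1}_{E_n}\to1$ everywhere on $S_t$. Then $Z(\beta_n,A_n)\to Z(\beta,A)$ $Q$-a.s., and for every admissible $\psi$,
\[
Q\int_{E_n}\psi(\beta_n,u_{\beta_n,A_n})\,dz\ \to\ Q\int_{S_t}\psi(\beta,u_{\beta,A})\,dz .
\]
\end{lemma}

\begin{proof}
Let $N_n=\eta^{A_n}(V_t)$, $N=\eta^A(V_t)$ and $N^*=\bar\eta(V_t\times(0,M])$, so that $N_n,N\le N^*$. For a fixed path, $N^*$ is Poisson with mean $Mt$, hence finite, and by (P1) no point of $\bar\eta$ lies in the null set where $\mathbf{1}_{A_n}\not\to\mathbf{1}_A$. Each of the $N^*$ points then belongs to $A_n$ for all large $n$ if it belongs to $A$, and to no $A_n$ with $n$ large otherwise. So $P\otimes Q$-a.s.\ $N_n=N$ for large $n$, and $e^{\beta_nN_n}\to e^{\beta N}$. With $b=\sup_n|\beta_n|$, these variables are bounded by $e^{bN^*}$, which is $P\otimes Q$-integrable. Hence, for $Q$-almost every $\bar\eta$, the convergence holds in $L^1(P)$.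 It follows that $Z(\beta_n,A_n)\to Z(\beta,A)>0$ and that $u_n=u_{\beta_n,A_n}$ converges to $u=u_{\beta,A}$ at every $z$, because $|P[\chi_ze^{\beta_nN_n}]-P[\chi_ze^{\beta N}]|\le P|e^{\beta_nN_n}-e^{\beta N}|$.

Let $K=[-b,b]$. Then $\mathbf{1}_{E_n}\psi(\beta_n,u_n)\to\psi(\beta,u)$ pointwise, $|\mathbf{1}_{E_n}\psi(\beta_n,u_n)|\le C_Ku_n$, and $\int u_n=t=\int u$. Generalized dominated convergence gives the convergence of the integrals for $Q$-almost every $\bar\eta$. The integrals are bounded by $C_Kt$, so their expectations converge.
\end{proof}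

\begin{proof}[Proof of Proposition~\ref{prop:der}]
\emph{Continuity.} If $(\beta_n,\nu_n)\to(\beta,\nu)$, apply Lemma~\ref{lem:stab} with $A_n=S_t\times(0,\nu_n]$, $A=S_t\times(0,\nu]$ and $E_n=S_t$; the indicators converge off the null set $\{a=\nu\}$. So both right-hand sides of \eqref{eq:derF} are continuous on $\mathbb{R}\times(0,\infty)$.

\emph{The $\beta$-derivative.} Let $f(\beta)=\log Z_t$ in the medium $\eta^\nu$. By convexity, for $0<|\varepsilon|\le1$ the quotient $(f(\beta+\varepsilon)-f(\beta))/\varepsilon$ lies between $f(\beta)-f(\beta-1)$ and $f(\beta+1)-f(\beta)$, which are integrable by Lemma~\ref{lem:basic}. Dominated convergence and $\eta^\nu(V_t)=\sum_{z\in\eta^\nu}\chi_z$ give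
\[
\partial_\beta F_t=Q\,\mu_t[\eta^\nu(V_t)]=Q\sum_{z\in\eta^\nu}\mu_t(\chi_z).
\]
Here $z$ is a point of the medium that defines $\mu_t$. The Mecke formula (P4) replaces it by a deterministic point added to the medium, and the second part of \eqref{eq:add} gives the first formula in \eqref{eq:derF}.

\emph{The $\nu$-derivative in a box.} Let $\Lambda_L=(0,t]\times[-L,L]^d$ and $m=|\Lambda_L|$, and write $Z^L$, $u^L_{\beta,\nu}$ for $Z(\beta,A)$, $u_{\beta,A}$ with $A=\Lambda_L\times(0,\nu]$. By (P3),
\[
F^L(\beta,\nu):=Q[\log Z^L]=e^{-\nu m}\sum_{k\ge0}a_k\frac{(\nu m)^k}{k!},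
\]
where $a_k$ is the mean of the logarithm of the partition function in a medium of $k$ independent uniform points of $\Lambda_L$. A path sees between $0$ and $k$ of these points, so $|a_k|\le|\beta|k$ and $a_0=0$. The power series thus has infinite radius of convergence, and termwise differentiation gives
\[
\partial_\nu F^L=m\sum_{k\ge0}e^{-\nu m}\frac{(\nu m)^k}{k!}\,(a_{k+1}-a_k).
\]
By the first part of \eqref{eq:add}, $m(a_{k+1}-a_k)$ is the mean of $\int_{\Lambda_L}\log(1+\lambda u(z))\,dz$, with $u$ computed from the first $k$ points. Summing against the Poisson weights and using (P3) again, we get $\partial_\nu F^L=Q\int_{\Lambda_L}\log(1+\lambda u^L_{\beta,\nu})\,dz$. Since $F^L(\beta,0)=a_0=0$,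
\begin{equation}\label{eq:box}
F^L(\beta,\nu)=\int_0^\nu\Big(Q\int_{\Lambda_L}\log(1+\lambda u^L_{\beta,\nu'})\,dz\Big)\,d\nu' .
\end{equation}

\emph{Removing the box.} Let $L\to\infty$ along the integers. For each $\nu'>0$, Lemma~\ref{lem:stab} applies with $\beta_L=\beta$, $A_L=\Lambda_L\times(0,\nu']$, $A=S_t\times(0,\nu']$ and $E_L=\Lambda_L$. On the right of \eqref{eq:box}, the integrand converges for each $\nu'$ and is bounded by $\max(|\lambda|,|\beta|)t$. On the left, $Z^L\to Z_t$ a.s., and $\log Z^L$ lies between $0$ and $\log Z_t$, since removing points decreases all weights if $\beta\ge0$ and increases them if $\beta\le0$; so $F^L\to F_t$ by dominated convergence. Hence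
\[
F_t(\beta,\nu)=\int_0^\nu\Big(Q\int_{S_t}\log(1+\lambda u_{\beta,\nu'})\,dz\Big)\,d\nu' .
\]
The integrand is continuous in $\nu'>0$ by the first step, which gives the second formula in \eqref{eq:derF}. Both partial derivatives exist and are jointly continuous, so $F_t$ is $C^1$.

\emph{The gap.} Write $t=\int_{S_t}u\,dz$ in $\partial_\beta(\nu\lambda t)=\nu e^\beta t$ and in $\partial_\nu(\nu\lambda t)=\lambda t$, and subtract \eqref{eq:derF}. By \eqref{eq:hprime} and the definition of $h$, this is \eqref{eq:derD}.
\end{proof}

Integrating the inequality of Lemma~\ref{lem:h} at $u=u_{\beta,\nu}(z)$ against $\nu\,dz\otimes Q$, we obtain from \eqref{eq:derD}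
\begin{equation}\label{eq:compare}
\nu\,\partial_\nu D_t\le\kappa(\beta)\,\partial_\beta D_t\qquad(t>0,\ \nu>0,\ \beta\ne0).
\end{equation}

\section{Level curves of $\nu\Phi(\beta)$}\label{sec:curves}

We now integrate \eqref{eq:compare}. On $(0,\infty)$ we have $\Phi'=\lambda>0$, on $(-\infty,0)$ we have $\Phi'=2\lambda e^\beta<0$, and $\Phi(\beta)\to0$ as $\beta\to0$ from either side. Fix $\beta_0\ne0$, and let $I=(0,\beta_0]$ if $\beta_0>0$ and $I=[\beta_0,0)$ if $\beta_0<0$. Then $\Phi$ maps $I$ bijectively onto $(0,\Phi(\beta_0)]$, and for $\tau\ge0$ we define $\beta(\tau)\in I$ by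
\[
\Phi(\beta(\tau))=e^{-\tau}\Phi(\beta_0).
\]
The map $\tau\mapsto\beta(\tau)$ is a bijection from $[0,\infty)$ onto $I$. It is $C^1$ by the inverse function theorem, and differentiating its definition gives $\beta'(\tau)=-\Phi/\Phi'=-\kappa(\beta(\tau))$.

\begin{proof}[Proof of Theorem~\ref{thm:mono}(b) and (c)]
Fix $\nu>0$ and follow the curve $(\beta(\tau),e^\tau\nu)$, along which the product of the density and $\Phi$ is constant. Since $D_t$ is $C^1$, the chain rule and \eqref{eq:compare} give
\[
\frac{d}{d\tau}D_t(\beta(\tau),e^\tau\nu)=\big(\nu\,\partial_\nu D_t-\kappa\,\partial_\beta D_t\big)\big|_{(\beta(\tau),\,e^\tau\nu)}\le0 .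
\]
So $D_t(\beta(\tau),e^\tau\nu)\le D_t(\beta_0,\nu)$ for every $t$. Dividing by $t$ and letting $t\to\infty$, we get $g(\beta(\tau),e^\tau\nu)\le g(\beta_0,\nu)$. The curve has moved $\beta$ toward $0$ at the price of a higher density. We return to the density $\nu$ by \eqref{eq:scaling}, applied with $\theta=e^{-\tau}$, $\tau>0$, and with $e^\tau\nu$ in place of $\nu$:
\[
g(\beta(\tau),\nu)\le e^{-\tau}g(\beta(\tau),e^\tau\nu)\le e^{-\tau}g(\beta_0,\nu).
\]
Dividing by $\Phi(\beta(\tau))=e^{-\tau}\Phi(\beta_0)$, we find
\[
\frac{g(\beta,\nu)}{\Phi(\beta)}\le\frac{g(\beta_0,\nu)}{\Phi(\beta_0)}\qquad\text{for all }\beta\in I .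
\]
For $\beta_0>0$ this is (b), and for $\beta_0<0$ it is (c).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:slope}]
Fix $\nu$ and let $q=g(\cdot,\nu)/\Phi$ on $\mathbb{R}\setminus\{0\}$. The function $g(\cdot,\nu)$ is continuous with one-sided derivatives and $\Phi$ is smooth and positive, so
\[
\partial^\pm_\beta q=\frac1\Phi\Big(\partial_\beta^\pm g-\frac{g}{\kappa}\Big).
\]
For $\beta>0$, $q$ is nondecreasing, so $\partial^\pm_\beta g\ge g/\kappa=\frac{\lambda}{\lambda-\beta}g$. For $\beta<0$, $q$ is nonincreasing, so $\partial^\pm_\beta g\le g/\kappa=\frac{2e^\beta}{\lambda}g=-\frac{2e^\beta}{|\lambda|}g$.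
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Let $\beta\in\mathcal{D}(\nu)\setminus\{0\}$, so that $g(\cdot,\nu)$ is differentiable at $\beta$ with $\partial_\beta g=\nu\lambda'-\partial_\beta p$. If $(\nu,\beta)\in\mathcal{L}$, then $g(\beta,\nu)>0$, and Corollary~\ref{cor:slope} gives $\partial_\beta g>0$ if $\beta>0$ and $\partial_\beta g<0$ if $\beta<0$. This is the localization condition. If $(\nu,\beta)\notin\mathcal{L}$, then $g(\beta,\nu)=0$, so $\beta$ is a minimum point of the nonnegative function $g(\cdot,\nu)$. Hence $\partial_\beta g(\beta,\nu)=0$ and the localization condition fails.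
\end{proof}

\section{The replica overlap}\label{sec:overlap}

The two expressions for $O_t$ in Section~\ref{sec:intro} agree because $\mu_t(\chi_z)^2=\mu_t^{\otimes2}[\chi_z(B)\chi_z(\tilde B)]$ and $\int\chi_{(s,x)}(B)\chi_{(s,x)}(\tilde B)\,dx=|U(B_s)\cap U(\tilde B_s)|$. In the notation of Section~\ref{sec:der}, $O_t=\frac1tQ\int_{S_t}u_{\beta,\nu}^2\,dz$. Inserting \eqref{eq:denom} in the first formula of \eqref{eq:derD} gives, for $\beta\ne0$,
\begin{equation}\label{eq:two}
\frac{\nu|\lambda|e^\beta}{\max(1,e^\beta)}\,O_t\ \le\ \frac1t|\partial_\beta D_t|\ \le\ \frac{\nu|\lambda|e^\beta}{\min(1,e^\beta)}\,O_t .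
\end{equation}
In the variable $\beta$, convexity controls the derivatives in the limit. For $\varepsilon>0$,
\[
\frac{F_t(\beta,\nu)-F_t(\beta-\varepsilon,\nu)}{t\varepsilon}\le\frac1t\partial_\beta F_t\le\frac{F_t(\beta+\varepsilon,\nu)-F_t(\beta,\nu)}{t\varepsilon},
\]
and letting $t\to\infty$ and then $\varepsilon\to0$ bounds every limit point of $\frac1t\partial_\beta F_t$ between $\partial_\beta^-p$ and $\partial^+_\beta p$. Subtracting from $\nu\lambda'$, we get
\begin{equation}\label{eq:limder}
\partial_\beta^+g\le\liminf_{t\to\infty}\frac1t\partial_\beta D_t\le\limsup_{t\to\infty}\frac1t\partial_\beta D_t\le\partial_\beta^-g .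
\end{equation}
For $\beta\in\mathcal{D}(\nu)\setminus\{0\}$ this says $\frac1t\partial_\beta D_t\to\partial_\beta g$. Since $\partial_\beta D_t$ has the sign of $\beta$, \eqref{eq:two} shows that the localization condition is then equivalent to $\liminf_tO_t>0$.

\begin{proof}[Proof of Theorem~\ref{thm:overlap}]
(1) Let $g>0$. The bounds on $\partial_\beta^\pm p=\nu\lambda'-\partial^\pm_\beta g$ follow from Corollary~\ref{cor:slope} and $\partial_\beta^-p\le\partial^+_\beta p$.

If $\beta>0$, the upper bound in \eqref{eq:two} reads $\frac1t\partial_\beta D_t\le\nu\lambda e^\beta O_t$. By \eqref{eq:limder} and Corollary~\ref{cor:slope},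
\[
\nu\lambda e^\beta\liminf_{t\to\infty}O_t\ge\partial^+_\beta g\ge\frac{\lambda}{\lambda-\beta}\,g .
\]
If $\beta<0$, then $\partial_\beta D_t\le0$ and the upper bound reads $-\frac1t\partial_\beta D_t\le\nu|\lambda|O_t$. By the last inequality in \eqref{eq:limder} and Corollary~\ref{cor:slope},
\[
\nu|\lambda|\liminf_{t\to\infty}O_t\ge-\partial^-_\beta g\ge\frac{2e^\beta}{|\lambda|}\,g .
\]
Dividing by $\nu\lambda e^\beta$ and by $\nu|\lambda|$, respectively, gives the two bounds on the overlap.

(2) Let $g=0$. Then $\beta$ is a minimum point of $g(\cdot,\nu)$, so $\partial^-_\beta g\le0\le\partial^+_\beta g$. By \eqref{eq:limder}, $\partial_\beta^+g\le\partial^-_\beta g$, so both derivatives vanish. Thus $p(\cdot,\nu)$ is differentiable at $\beta$ with $\partial_\beta p=\nu\lambda'$, and $\frac1t\partial_\beta D_t\to0$ by \eqref{eq:limder}. The lower bound in \eqref{eq:two}, whose constant is positive because $\beta\ne0$, gives $O_t\to0$.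
\end{proof}

\begin{thebibliography}{9}

\bibitem{CY}
Francis Comets and Nobuo Yoshida,
\emph{Localization Transition for Polymers in Poissonian Medium},
arXiv:1206.1231 (2012).

\end{thebibliography}
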